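# Morava K-theory of real Grassmannians: no differentials after the first

## 1. The collapse theorem and the ranks

**Theorem 1.1.** Let $n\ge 1$ and $N=2^n$, so that $2^{n+1}=2N$. Let $K=K(n)$ be the $2$-local (mod $2$) Morava $K$-theory, with $K_*=\mathbb F_2[v_n^{\pm1}]$ and $v_n$ in homological degree $2^{n+1}-2$. Put $k_n(X)=\dim_{K^*}K^*(X)$. Let $Q_n$ be Milnor's $n$th primitive operation on mod $2$ cohomology, of degree $2^{n+1}-1$, and for a vector space $M$ with an operator $Q$, $Q^2=0$, write $H(M)=H(M;Q)=\ker Q/\operatorname{im}Q$. Let $1\le d\le m-1$ and consider the Atiyah–Hirzebruch spectral sequence (AHSS)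
$$E_2=H^*(\operatorname{Gr}_d(\mathbb R^m);K^*)\Longrightarrow K^*(\operatorname{Gr}_d(\mathbb R^m)).$$

1. If $m\le 2N$, the AHSS collapses at $E_2$, and $k_n(\operatorname{Gr}_d(\mathbb R^m))=\binom md$.
2. If $m\ge 2N-1$, let $r\in\{2N-1,2N\}$ with $r\equiv m$ mod $2$. Then
$$k_n(\operatorname{Gr}_d(\mathbb R^m))=\dim H(H^*(\operatorname{Gr}_d(\mathbb R^m);\mathbb F_2);Q_n)=p_{d,m}:=[t^d]\,(1+t)^r(1+t^2)^{(m-r)/2}.$$
3. In all cases $E_{2^{n+1}}=E_\infty$. The AHSS collapses already at $E_2$ if and only if $m\le 2^{n+1}$.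

Let us unpack this. The differential $d_\ell$ of the AHSS changes the degree of the coefficients by $-(\ell-1)$. Since $K^*$ lives only in multiples of $2N-2$, we have $d_\ell=0$ unless $\ell\equiv1$ mod $2N-2$. So the first differential that can be nonzero is $d_{2N-1}$. It is known to be $v_n\otimes Q_n$. Recall that $Q_n$ is a derivation, that $Q_n^2=0$, and that $Q_nt=t^{2N}$ for $t$ of degree $1$. By the splitting principle this determines $Q_n$ on all Stiefel–Whitney classes: if $w_1,\dots,w_d$ are the elementary symmetric functions of roots $t_1,\dots,t_d$, then $Q_n$ acts on roots by $t_i\mapsto t_i^{2N}$.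

The page after $d_{2N-1}$ is therefore $E_{2N}=H(H^*(X);Q_n)\otimes K^*$. As $K^*$ is a graded field, every page has a rank over $K^*$, and a nonzero differential strictly lowers a finite rank. Hence, for a finite complex $X$,
$$k_n(X)=\operatorname{rank}E_\infty\ \le\ \operatorname{rank}E_{2N}=\dim H(H^*(X);Q_n)\ \le\ \dim H^*(X;\mathbb F_2),\tag{1}$$
with equality on the left exactly when $E_{2N}=E_\infty$, and equality on the right exactly when $Q_n=0$ on $H^*(X)$.

Part 3 is the assertion posed as a conjecture in Nicholas J. Kuhn and Christopher J. R. Lloyd, "Computing the Morava K-theory of real Grassmanians using chromatic fixed point theory", arXiv:2111.08812 (2021): after the first possible differential nothing happens. Part 2 is stronger, since it says what the rank is. The values $m=2N-1,2N$ are covered by both formulas, and there $p_{d,m}=[t^d](1+t)^m=\binom md$. For $m\ge 2N-1$, inequality (1) reduces everything to two estimates pointing in opposite directions: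
$$k_n(\operatorname{Gr}_d(\mathbb R^m))\ge p_{d,m},\qquad \dim H(H^*(\operatorname{Gr}_d(\mathbb R^m));Q_n)\le p_{d,m}.\tag{2}$$
The first is topology and takes one section. The second is pure algebra and takes the rest of the talk.

**Standing notation.** $\mathbb F=\mathbb F_2$; cohomology is mod $2$. $PS$ is the Poincaré series in $q$, and $v=q^2$ (not to be confused with $v_n$). Put $(a;q)_j=\prod_{i<j}(1-aq^i)$, $(q)_j=(q;q)_j$, $(v)_j=(v;v)_j$, $(v^2)_j=(v^2;v^2)_j$, and $1/(\cdot)_j:=0$ for $j<0$. $\binom cD_v$ is the Gaussian binomial; recall $PS(H^*(\operatorname{Gr}_d(\mathbb R^m)))=\binom md_q$. Inequalities between power series are coefficientwise. $\mathfrak S_s$ is the symmetric group.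

## 2. Projective spaces and $\operatorname{Gr}_2(\mathbb R^5)$ by hand

*Projective spaces.* Take $d=1$, $m\ge 2N-1$. On $H^*(\mathbb{RP}^{m-1})=\mathbb F[x]/x^m$ we have $Q_nx^i=i\,x^{i+2N-1}$. Odd powers map to even powers. An even power $x^j$ is a boundary if and only if $j\ge 2N$, so the even survivors are $1,x^2,\dots,x^{2N-2}$, which are $N$ classes. The odd survivors are the $x^i$ with $i$ odd and $m-2N+1\le i\le m-1$; there are $N$ of them if $m$ is even and $N-1$ if $m$ is odd. The total is $r$, and indeed $p_{1,m}=[t](1+t)^r(1+t^2)^{(m-r)/2}=r$.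

Do degrees alone force collapse? No. For $n=1$ and $\mathbb{RP}^7$ the survivors are $1,x^2,x^5,x^7$, and $d_5(x^2)=v_1^2x^7$ is allowed by degrees. It does not occur: $x^2$ is pulled back from the generator of $H^2(BS^1)$ along the complexified tautological line bundle, and the AHSS of $BS^1$ is concentrated in even degrees, so $x^2$ is a permanent cycle.

*$\operatorname{Gr}_2(\mathbb R^5)$ for $n=1$.* Here $N=2$, $Q_1$ has degree $3$, and the ring is $\mathbb F[w_1,w_2]$ modulo $\bar w_4=\bar w_5=0$ with $\bar w=1/w$. One finds $\bar w_1=w_1$, $\bar w_2=w_1^2+w_2$, $\bar w_3=w_1^3$, so the relations are $w_2^2=w_1^4+w_1^2w_2$ and $w_1^3w_2=0$. A basis is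
$$1;\quad w_1;\quad w_1^2,w_2;\quad w_1^3,w_1w_2;\quad w_1^4,w_1^2w_2;\quad w_1^5;\quad w_1^6 .$$
On roots, $Q_1t=t^4$. Hence $Q_1w_1=w_1^4$, and $Q_1w_2=w_2(t_1^3+t_2^3)=w_2(w_1^3+w_1w_2)=w_1w_2^2=w_1^5$. Further $Q_1(w_1^2)=0$, $Q_1(w_1^3)=w_1^6$ and $Q_1(w_1w_2)=w_1^4w_2+w_1^6=w_1^6$. The rank of $Q_1$ is $3$, so the homology has dimension $10-6=4$, and $p_{2,5}=[t^2](1+t)^3(1+t^2)=3+1=4$.

The survivors are $1,\ w_1^2,\ w_1^3+w_1w_2,\ w_1^2w_2$, in degrees $0,2,3,4$. The next possible differential is $d_5$, so in this example there is no room. But the class in degree $3$ is a warning. The classes $w_i^2$ are reductions of Chern classes of the complexified bundle, so polynomials in them are permanent cycles; the odd survivors are not of this form. Neither a parity argument on $E_{2N}$ nor the production of explicit permanent cycles from Chern classes can finish. So the lower bound in (2) will be obtained by counting and not by constructing classes.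

## 3. The lower bound from a circle action

**Facts about $K$ at the prime $2$.** $K$ is an associative but not commutative ring spectrum. It is an associative algebra in the homotopy category of $MU$-modules, so the image of $MU^*(X)$ in $K^*(X)$ is central. In particular $v_n$ and the Euler class $z\in K^2(BS^1)$, which come from $MU$, act centrally, and $K^*(BS^1)=K^*[[z]]$ is commutative. Every nonzero homogeneous element of $K^*[[z]]$ is a unit times a power of $z$: it is a graded discrete valuation ring. For the formal group, $[2](z)=v_nz^N$, and $[j](z)$ is a unit times $z$ for $j$ odd.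

**Künneth.** Let $X$ be a finite complex and let $Y$ be a finite complex or $BS^1$. The map
$$K^*(Y)\otimes_{K^*}K^*(X)\to K^*(Y\times X),\qquad y\otimes x\mapsto \mathrm{pr}_Y^*(y)\,\mathrm{pr}_X^*(x)$$
is well defined since $v_n$ is central. Both sides are cohomology theories in the finite complex $X$ (graded $K^*$-modules are flat), the map is a natural transformation between them, and it is an isomorphism for $X$ a point. Hence it is an isomorphism, and it is left $K^*(Y)$-linear.

**Step 3.1 (the case $m\le 2N$; this is part 1 of the theorem, and the input for the fixed points below).** In the AHSS of $\mathbb{RP}^{m-1}$ a differential raises filtration by at least $2N-1\ge m-1$. So a nonzero one could only start in filtration $0$. But filtration $0$ is split off by a point and consists of permanent cycles. Hence $k_n(\mathbb{RP}^{m-1})=m$. By Künneth $k_n((\mathbb{RP}^{m-1})^m)=m^m$, the rank of its $E_2$, so the AHSS of $(\mathbb{RP}^{m-1})^m$ collapses.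

Let $Fl$ be the manifold of full flags in $\mathbb R^m$, i.e. of orthogonal decompositions into $m$ lines. The map $Fl\to(\mathbb{RP}^{m-1})^m$ recording the lines is surjective in mod $2$ cohomology, because $H^*(Fl)$ is generated by the classes $w_1$ of these lines. So every element of $E_2(Fl)$ is the image of a permanent cycle, and the AHSS of $Fl$ collapses. Finally $Fl\to\operatorname{Gr}_d(\mathbb R^m)$ is an iterated projective bundle, hence injective in mod $2$ cohomology. If $d_\ell$ were the first nonzero differential for $\operatorname{Gr}_d(\mathbb R^m)$, then $E_\ell=E_2$ on both sides and the injection $E_\ell(\operatorname{Gr}_d)\to E_\ell(Fl)$ would produce a nonzero $d_\ell$ for $Fl$. So the AHSS collapses at $E_2$ and $k_n=\binom md$.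

**Lemma 3.2 (fixed points bound the rank from below).** If $Y$ is a finite $S^1$-CW complex, then $k_n(Y)\ge k_n(Y^{S^1})$.

*Proof.* Let $h^*(Y)=K^*(Y_{hS^1})$, a left module over $K^*(BS^1)=K^*[[z]]$. The circle bundle of the tautological line bundle over $Y_{hS^1}$ is $Y\times ES^1\simeq Y$. As $z$ is central, the Gysin sequence is a long exact sequence
$$h^{*-2}(Y)\xrightarrow{\ z\ }h^*(Y)\to K^*(Y)\to\cdots .$$

*Orbits.* $h^*(S^1/S^1)=K^*[[z]]$. For the cyclic group $C_j\subset S^1$, $h^*(S^1/C_j)=K^*(BC_j)$, and $BC_j$ is the circle bundle of $L^{\otimes j}$ over $BS^1$, with Euler class $[j](z)$. If $j=2^ab$ with $b$ odd, iterating $[2](z)=v_nz^N$ shows that $[j](z)$ is a unit times $z^{N^a}$. This is a nonzerodivisor, so $h^*(S^1/C_j)=K^*[[z]]/z^{N^a}$: finite over $K^*$ and $z$-torsion.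

*Induction over cells.* The ring is noetherian, so $h^*(Y)$ is finitely generated. The relative cells of $(Y,Y^{S^1})$ have orbit type $S^1/C_j$, so $h^*(Y,Y^{S^1})[z^{-1}]=0$. Hence $\operatorname{rank}h^*(Y)=\operatorname{rank}h^*(Y^{S^1})$. On the fixed set the action is trivial, so $h^*(Y^{S^1})\cong K^*[[z]]\otimes_{K^*}K^*(Y^{S^1})$ by Künneth, of rank $k_n(Y^{S^1})$.

*Conclusion.* A finitely generated graded module over $K^*[[z]]$ is a finite sum of shifts of $K^*[[z]]$ and of modules $K^*[[z]]/z^i$. By the Gysin sequence $k_n(Y)=\dim\operatorname{coker}z+\dim\ker z\ge\operatorname{rank}h^*(Y)=k_n(Y^{S^1})$. $\square$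

(Check on $Y=S^1/C_2$: $h^*=K^*[[z]]/z^N$, so $\dim\operatorname{coker}z+\dim\ker z=2=k_n(S^1)$, and $Y^{S^1}=\emptyset$.)

**Step 3.3 (the lower bound $k_n\ge p_{d,m}$ for $m\ge 2N-1$).** Put $c'=(m-r)/2$ and let $S^1$ act on $\mathbb R^m=\mathbb R^r\oplus\mathbb C^{c'}$, trivially on $\mathbb R^r$ and with weights $1,\dots,c'$ on $\mathbb C^{c'}$. The action on $\operatorname{Gr}_d(\mathbb R^m)$ is smooth, so $\operatorname{Gr}_d(\mathbb R^m)$ is a finite $S^1$-CW complex (Illman: a smooth closed $G$-manifold, $G$ compact Lie, has a finite $G$-CW structure). The weight lines are pairwise non-isomorphic, nontrivial, irreducible real representations. So an invariant subspace is the sum of its intersections with $\mathbb R^r$ and with the weight lines, and it contains each weight line or meets it in $0$. The fixed set is therefore $\coprod_{J\subset\{1,\dots,c'\}}\operatorname{Gr}_{d-2|J|}(\mathbb R^r)$. Since $r\le 2N$, Step 3.1 gives the rank of each piece (pieces with $d-2|J|\in\{0,r\}$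 are points), and Lemma 3.2 yields
$$k_n(\operatorname{Gr}_d(\mathbb R^m))\ge\sum_k\binom{c'}k\binom r{d-2k}=p_{d,m}.$$

## 4. The ring $C$: a deformation of $H^*(\operatorname{Gr}_d(\mathbb R^m))$ over a polynomial ring

From now on only the second inequality in (2) is at stake. The plan is to place $H^*(\operatorname{Gr}_d(\mathbb R^m))$ as the special fibre of a family of rings with operator $Q$ whose $Q$-homology is in even degrees.

Let $0\le d\le m$, and let $f_1=x^d+w_1x^{d-1}+\cdots$ and $f_2=x^{m-d}+\bar w_1x^{m-d-1}+\cdots$ be universal monic polynomials. Put $A=\mathbb F[w_i,\bar w_j]=H^*(BO(d)\times BO(m-d))$, with $Q=Q_n$ the derivation given on roots by $Qt=t^{2N}$. Write $f_1f_2=f=x^m+\sigma_1x^{m-1}+\dots+\sigma_m$. By Leray–Hirsch for $\operatorname{Gr}_d(\mathbb R^m)\to BO(d)\times BO(m-d)\to BO(m)$, $A$ is free over $\mathbb F[\sigma_1,\dots,\sigma_m]$ and $A\otimes_{\mathbb F[\sigma]}\mathbb F=H^*(\operatorname{Gr}_d(\mathbb R^m))$, compatibly with $Q_n$.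

**Definition.** Write $m=2c+\rho$ with $\rho\in\{0,1\}$, and put
$$C=C^\rho_d=A/(\sigma_j:j\text{ odd}),\qquad R=R^{(c)}=\mathbb F[\sigma_2,\sigma_4,\dots,\sigma_{2c}].$$
Thus $C$ is the universal ring for factorizations $f_1f_2=x^\rho h(x^2)$ with $h(y)=y^c+\sigma_2y^{c-1}+\dots+\sigma_{2c}$. It is free over $R$ of rank $\binom md$, and $C\otimes_R\mathbb F=H^*(\operatorname{Gr}_d(\mathbb R^m))$.

*Example.* For $m=4$, $d=2$, the coefficients of $x^3$ and $x$ in $f_1f_2$ give $w_1=\bar w_1$ and $w_1(w_2+\bar w_2)=0$. So $C=\mathbb F[w_1,w_2,\bar w_2]/(w_1(w_2+\bar w_2))$: two planes meeting in a line. On one, $w_2=\bar w_2$, i.e. $f_1=f_2$. On the other, $w_1=0$, i.e. $f_1$ and $f_2$ are polynomials in $x^2$. This picture is the model for Section 7.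

**Step 4.1 ($Q$ descends to $C$ and is $R$-linear there).** For a monic polynomial $\varphi=\prod(x+r_i)$ over a commutative $\mathbb F$-algebra put $\mathcal Q(\varphi)=\sum_ir_i^{2N}\frac{\varphi}{x+r_i}$. Since $2N$ is a power of $2$, $r^{2N}=x^{2N}+(x+r)^{2N}$ and $(x+r)^{2N-1}=\frac{x^{2N}+r^{2N}}{x+r}=\sum_{a=0}^{2N-1}r^ax^{2N-1-a}$. Hence
$$\mathcal Q(\varphi)=x^{2N}\varphi'+\varphi\sum_{a=0}^{2N-1}p_a(\varphi)\,x^{2N-1-a},\qquad \frac{\varphi'}{\varphi}=\sum_{a\ge0}p_a(\varphi)x^{-a-1}.\tag{3}$$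
This is a universal polynomial formula in the coefficients of $\varphi$. So $\mathcal Q$ is defined for all monic $\varphi$, commutes with ring maps, and satisfies $\mathcal Q(\varphi\psi)=\varphi\mathcal Q(\psi)+\psi\mathcal Q(\varphi)$, because it does when there are roots. Three facts follow.

* $\mathcal Q(x)=0$, the root being $0$. Hence $\mathcal Q(x\varphi)=x\mathcal Q(\varphi)$.
* $\mathcal Q(g(x^2))=0$ for every monic $g$: the derivative vanishes, so all $p_a$ vanish, and (3) is $0$.
* In $A$, applying $Q$ to coefficients gives $Qf_i=\mathcal Q(f_i)$ and $Qf=\mathcal Q(f)$.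

Modulo the ideal $(\sigma_{odd})$ we have $f=x^\rho h(x^2)$, so $Qf=\mathcal Q(f)\equiv0$. That is, $Q\sigma_j\in(\sigma_{odd})$ for all $j$. So $Q$ descends to $C$ and kills the generators of $R$; being a derivation, it is $R$-linear.

**Lemma 4.2 (the special fibre is controlled by $\operatorname{Tor}$).**
$$\dim H(H^*(\operatorname{Gr}_d(\mathbb R^m));Q_n)\le\dim\operatorname{Tor}^R_*(H(C),\mathbb F),\tag{4}$$
the right side being the total dimension.

*Proof.* Recall that for an $R$-module $M$, $\operatorname{Tor}^R_*(M,\mathbb F)$ is the homology of the Koszul complex $M\otimes\Lambda$ on $\sigma_2,\dots,\sigma_{2c}$. Let $T=C\otimes\Lambda$ with Koszul differential $\kappa$ and total differential $\kappa+Q$. As $Q$ is $R$-linear, $\kappa Q=Q\kappa$, and in characteristic $2$ this gives $(\kappa+Q)^2=0$. Filter by Koszul degree, a finite filtration which $Q$ preserves and $\kappa$ lowers. The spectral sequence has $E^1=H(C)\otimes\Lambda$ and $E^2=\operatorname{Tor}^R_*(H(C),\mathbb F)$,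 and converges to $H(T)$. So $\dim H(T)\le\dim\operatorname{Tor}^R_*(H(C),\mathbb F)$.

It remains to see $H(T)=H(C\otimes_R\mathbb F)$. The kernel $T'$ of the surjective chain map $T\to C\otimes_R\mathbb F$ is graded by Koszul degree, and is $\kappa$-exact because $C$ is $R$-free. Let $z\in T'$ be a $(\kappa+Q)$-cycle with lowest component $z_j$. Then $\kappa z_j=0$, so $z_j=\kappa u$ with $u\in T'_{j+1}$, and $z-(\kappa+Q)u$ has higher lowest degree. Iterating, $z$ is a boundary. So $T'$ is acyclic. $\square$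

*Geometric meaning of $C$.* Let $U(c)$ act on $\operatorname{Gr}_d(\mathbb R^\rho\oplus\mathbb C^c)$. The Borel construction is pulled back from $BO(d)\times BO(m-d)\to BO(m)$ along $BU(c)\to BO(2c+\rho)$, under which $w_{odd}\mapsto0$ and $w_{2i}\mapsto c_i$. By Leray–Hirsch its mod $2$ cohomology is $C^\rho_d$, with $Q_n=Q$ and $R=H^*(BU(c))$.

## 5. Lines in $\mathbb R^{2c}$: the $Q$-homology of $C$ is torsion

Take $d=1$, $m=2c$. A monic linear factor $x+w$ of $h(x^2)$ determines $f_2$ by division, so $C=R[w]/(h(w^2))$. The relation $\sigma_{2c}=w^{2c}+\sigma_2w^{2c-2}+\dots+\sigma_{2c-2}w^2$ eliminates $\sigma_{2c}$, hence $C=\mathbb F[\sigma_2,\dots,\sigma_{2c-2}]\otimes\mathbb F[w]$ with $Qw=w^{2N}$. As in Section 2,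
$$H(C)=\mathbb F[\sigma_2,\dots,\sigma_{2c-2}]\otimes\mathbb F[w^2]/(w^{2N}).$$
This is even and generated over $R$ by powers of the square $w^2$, but it is far from free. Since $\sigma_{2c}$ is a multiple of $w^2$, we have $\sigma_{2c}^N=0$ on $H(C)$, and the rank over $R$ is $0$. The fibre over the origin has homology of dimension $2N$ if $c\ge N$. So comparing with a generic fibre is useless: homology jumps up at the special fibre, and the generic rank bounds in the wrong direction. One really needs $\operatorname{Tor}$.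

For $d=1$ this is easy. Let $\mathcal B_{N'}=\mathbb F[\sigma_2,\dots,\sigma_{2c-2}]\otimes\mathbb F[w^2]/(w^{2N'})$ for any integer $N'\ge 0$. There is an exact sequence
$$0\to R/(\sigma_{2c})\xrightarrow{\ w^{2N'-2}\ }\mathcal B_{N'}\to\mathcal B_{N'-1}\to0,$$
and $\operatorname{Tor}^R_*(R/(\sigma_{2c}),\mathbb F)$ has dimension $2$. So $\dim\operatorname{Tor}^R_*(H(C),\mathbb F)\le 2N$, which is the right answer. What made it work is lowering $N'$ one unit at a time, through values which are not powers of $2$. We shall find such a sequence for every $d$.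

## 6. Symmetric polynomials with $Qx_i=x_i^{2N}$

The pieces of $C$ will be built from the following. Let $P_s=\mathbb F[x_1,\dots,x_s]^{\mathfrak S_s}$ with $Qx_i=x_i^{2N}$, let $y_i=x_i^2$ and $\Lambda_s=\mathbb F[y_1,\dots,y_s]^{\mathfrak S_s}\subset\ker Q$. For $g\in\Lambda_s$ let $g_e$ be the coefficient of $y^e$.

**Definition.** Let $N'\ge0$ be an integer. A sequence $e\in\mathbb Z_{\ge0}^s$ is *$N'$-admissible* if each value $j\ge N'$ occurs an even number of times in $e$. Put
$$J_s(N')=\{g\in\Lambda_s:\ g_e=0\text{ for all }N'\text{-admissible }e\},\qquad H_s(N')=\Lambda_s/J_s(N'),$$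
and $H_s(N')=0$ for $s<0$. Note $J_0(N')=0$ and $H_0(N')=\mathbb F$.

*Examples.* For $s=1$, $(j)$ is $N'$-admissible if and only if $j<N'$, so $H_1(N')=\mathbb F[y]/y^{N'}$, as in Section 5. For $s=2$ and $N'=2$ the admissible multisets are $\{0,0\},\{0,1\},\{1,1\}$ and $\{j,j\}$ with $j\ge2$, so $PS(H_2(2))=1+v+v^2+v^4+v^6+\cdots$. With $e_1=y_1+y_2$, $e_2=y_1y_2$, the elements $e_1^2=y_1^2+y_2^2$ and $e_1e_2=y_1^2y_2+y_1y_2^2$ lie in $J_2(2)$. The quotient $\mathbb F[e_1,e_2]/(e_1^2,e_1e_2)$ has basis $1,e_1,e_2,e_2^2,\dots$ with the same series. Once we know that $J_2(2)$ is an ideal (next step), $H_2(2)=\mathbb F[e_1,e_2]/(e_1^2,e_1e_2)$.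

**Step 6.1 ($J_s(N')$ is an ideal, and $J_s(N')\subset J_s(N'-1)$ for $N'\ge 1$).** The inclusion holds because $(N'-1)$-admissible implies $N'$-admissible. Let $g\in J_s(N')$, $u\in\Lambda_s$ and $e$ be $N'$-admissible. Then $(ug)_e=\sum_{e'+e''=e}u_{e'}g_{e''}$. Pair up the positions where $e$ has equal values $\ge N'$. The group $(\mathbb Z/2)^p$ of swaps within the pairs fixes $e$ and permutes the terms; terms in one orbit are equal, by symmetry of $u$ and $g$. Nontrivial orbits have even size and contribute $0$. In a fixed term $e''$ is constant on each pair and $<N'$ at all unpaired positions, so $e''$ is $N'$-admissible and $g_{e''}=0$.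

**Step 6.2 (for $N=2^n$, $\Lambda_s\to H(P_s)$ is onto with kernel $J_s(N)$, so $H(P_s)=H_s(N)$ is even).** The graded dual of $P_s=(\mathbb F[x]^{\otimes s})^{\mathfrak S_s}$ is the $s$th symmetric power of the dual of $\mathbb F[x]$. So the dual of $\bigoplus_sP_s$ is $\mathbb F[a_0,a_1,\dots]$, where $a_{\mu_1}\cdots a_{\mu_s}$ takes the coefficient of $x^\mu$. Since $Qx^j=jx^{j+2N-1}$, the dual of $Q$ is the derivation $a_i\mapsto(i-2N+1)a_{i-2N+1}$. That is, $a_{2i}\mapsto a_{2i-2N+1}$ for $i\ge N$, and all other $a_i\mapsto0$. As a complex we have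
$$\mathbb F[a_0,a_2,\dots,a_{2N-2}]\otimes\bigotimes_{i\ge N}\mathbb F[a_{2i},a_{2i-2N+1}].$$
Now $H(\mathbb F[a,b],a\mapsto b)=\mathbb F[a^2]$, since $\mathbb F[a,b]=\mathbb F[a^2]\otimes\big(\mathbb F[b]\oplus a\mathbb F[b]\big)$ and $ab^j\mapsto b^{j+1}$. So the homology is $\mathbb F[a_0,a_2,\dots,a_{2N-2}]\otimes\bigotimes_{i\ge N}\mathbb F[a_{2i}^2]$, with basis represented by the monomials $\prod a_{2e_i}$, $e$ running over $N$-admissible multisets. Dualize. The pairing of $g\in\Lambda_s$ with $\prod a_{2e_i}$ is $g_e$, and the $g_e$ for distinct multisets can be prescribed arbitrarily. This gives both claims.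

**Step 6.3 (generating series).** Counting admissible multisets,
$$\mathsf H_{N'}(t):=\sum_sPS(H_s(N'))t^s=\prod_{j<N'}\frac1{1-tv^j}\prod_{j\ge N'}\frac1{1-t^2v^{2j}},\qquad \mathsf H_{N'}=(1+tv^{N'-1})\mathsf H_{N'-1}\ (N'\ge1).\tag{5}$$

**Step 6.4 (multiples of $\prod x_i$, needed for odd $m$).** Write $a(x)=\prod(x+x_i)$. Setting $x_s=0$ gives an exact sequence $0\to a(0)P_s\to P_s\to P_{s-1}\to0$ of complexes. The map $H_s(N)\to H_{s-1}(N)$ is onto since $\Lambda_s\to\Lambda_{s-1}$ is. So the connecting map vanishes, and $H(a(0)P_s)=H_s^+(N):=\ker(H_s(N)\to H_{s-1}(N))$ is even and injects into $H_s(N)$. Its generating series is $\mathsf H_N^+=(1-t)\mathsf H_N$. For every $N'\ge1$ put $\mathsf H_{N'}^+:=(1-t)\mathsf H_{N'}$.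

## 7. Stratifying $C$ for even $m$

Let $\rho=0$, $m=2c$, $0\le d\le2c$. A *stratum* is a triple $k,l,s\ge0$ with $2k+s=d$, $k+l+s=c$; then $2l+s=2c-d$. Let $h_1,h_2$ be universal monic polynomials in $y$ of degrees $k,l$ with roots of degree $2$. Put $S_k=\mathbb F[h_1,h_2]\otimes P_s$ (adjoining the coefficients of $h_1,h_2$), with $Q$ acting on $P_s$ only. Let $N_a(y)=\prod(y+y_i)$, so that $a(x)^2=N_a(x^2)$. Define
$$\theta_k:C\to S_k,\qquad f_1\mapsto h_1(x^2)a(x),\quad f_2\mapsto h_2(x^2)a(x),\quad\text{so}\quad h\mapsto h_1h_2N_a .$$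
So $a$ collects the roots shared by $f_1$ and $f_2$, and $h_1,h_2$ the double roots lying in one factor. By Step 4.1, $\mathcal Q(h_i(x^2)a)=h_i(x^2)\mathcal Q(a)=Q(h_i(x^2)a)$, so $\theta_k$ commutes with $Q$. It is $R$-linear when $R$ acts on $S_k$ through $h\mapsto h_1h_2N_a$. Let $e_k=\prod_{i,j}(\tau_i+\tau_j')\in\mathbb F[h_1,h_2]$, where $\tau_i,\tau'_j$ are the roots of $h_1,h_2$; its degree is $2kl$. Let $F_k=\bigcap_{k'<k}\ker\theta_{k'}$.

*Example.* For $c=d=2$ the strata are $(k,l,s)=(0,0,2)$ and $(1,1,0)$, the two planes of Section 4. There $F_1=\ker\theta_0=(w_2+\bar w_2)$ and $\theta_1(F_1)=(\tau+\tau')\mathbb F[\tau,\tau']=e_1S_1$.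

**Proposition 7.1.** $\bigcap_k\ker\theta_k=0$ and $\theta_k(F_k)=e_kS_k$.

*Proof.* **Step (a): joint injectivity.** We check it after passing to a field where everything splits. Let $\Omega=\mathbb F(\zeta_1,\dots,\zeta_c)$, $z_i=\zeta_i^2$, $L=\mathbb F(z_1,\dots,z_c)\supset R$ via $h=\prod(y+z_i)$. As $C$ is $R$-free, $C\subset B:=C\otimes_RL$, and $\dim_LB=\binom{2c}d$. The $L$-algebra $B$ is universal for factorizations $f_1f_2=\prod(x^2+z_i)$ into monic factors of degrees $d$ and $2c-d$.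

For $o\in\{0,1,2\}^c$ with $\sum o_i=d$ let $I,J,Z$ be the sets of $i$ with $o_i=1,2,0$, and let $O_o=L(\zeta_i:i\in I)\subset\Omega$, of degree $2^{|I|}$ over $L$. Since $(x+\zeta_i)^2=x^2+z_i$, there is an $L$-algebra map $\pi_o:B\to O_o$ with
$$f_1\mapsto\prod_{j\in J}(x^2+z_j)\prod_{i\in I}(x+\zeta_i),\qquad f_2\mapsto\prod_{j\in Z}(x^2+z_j)\prod_{i\in I}(x+\zeta_i).$$
The image $E$ of $\pi_o$ is an $L$-subalgebra of a finite extension of $L$, so it is a field. Over $\Omega$, the monic gcd of $\pi_o(f_1)$ and $x^2+z_i=(x+\zeta_i)^2$ is $(x+\zeta_i)^{o_i}$, as the $\zeta_i$ are distinct. By the Euclidean algorithm this gcd has coefficients in $E$. So $\zeta_i\in E$ for $i\in I$, and $\pi_o$ is onto. Its kernel is a maximal ideal, and it determines $o$: $o_i$ is the degree of the gcd of the images of $f_1$ and $x^2+z_i$ over the field $B/\ker\pi_o$. Distinct maximal ideals are comaximal, so $B\to\prod_oO_o$ is onto. The target has dimension $\sum_o2^{|I|}=[t^d](1+2t+t^2)^c=\binom{2c}d=\dim_LB$,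 so this map is an isomorphism.

Finally $\pi_o|_C$ factors through $\theta_{|J|}$, via $S_{|J|}\to O_o$, $h_1\mapsto\prod_J(y+z_j)$, $h_2\mapsto\prod_Z(y+z_j)$, $a\mapsto\prod_I(x+\zeta_i)$. An element of $C$ killed by all $\theta_k$ is thus killed by all $\pi_o$, and is $0$.

**Step (b): $\theta_k(F_k)\subset e_kS_k$.** This records how two neighbouring strata meet. If $kl=0$, $e_k=1$. If $k,l\ge1$, the stratum $(k-1,l-1,s+2)$ exists. Consider two maps to $\mathbb F[\tau]\otimes\mathbb F[h_1^\flat,h_2^\flat]\otimes P_s$, with $h_1^\flat,h_2^\flat$ of degrees $k-1,l-1$: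
$$S_{k-1}:\ h_i\mapsto h_i^\flat,\ a\mapsto(x^2+\tau)a;\qquad S_k:\ h_i\mapsto(y+\tau)h_i^\flat,\ a\mapsto a.$$
Their composites with $\theta_{k-1}$ and $\theta_k$ agree. So for $V\in F_k$ the element $\theta_k(V)$, written in the roots $\tau_i,\tau_j'$, vanishes upon $\tau_1=\tau_1'$, i.e. is divisible by $\tau_1+\tau_1'$. By symmetry it is divisible by all the $\tau_i+\tau_j'$. These are pairwise coprime primes, so it is divisible by $e_k$, and the quotient is again symmetric, i.e. in $S_k$.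

**Step (c): a count forces equality.** $\theta_k$ embeds $F_k/F_{k+1}$ in $e_kS_k$, so by (a) and (b) $PS(C)=\sum_kPS(\theta_k(F_k))\le\sum_kq^{2kl}PS(S_k)$. As $C$ is $R$-free with fibre $H^*(\operatorname{Gr}_d(\mathbb R^{2c}))$, $PS(C)=\binom{2c}d_q/(q^2;q^2)_c$. So it suffices to prove
$$\frac{\binom{2c}d_q}{(q^2;q^2)_c}=E_c(d):=\sum_{2k+s=d,\ k+l+s=c}\frac{q^{2kl}}{(q^2;q^2)_k(q^2;q^2)_l(q)_s}.\tag{6}$$
Write $S[\phi]$ for the sum with $\phi(k,l,s)$ inserted. *Claim:* for $1\le d\le2c-1$,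
$$(1-q^d)(1-q^{2c-d})E_c(d)=(1-q^{2c-1})E_{c-1}(d-1).$$
Put $a=q^{2k}$, $b=q^{2l}$, $w=q^s$ (in this computation only). Then $q^d=aw$, $q^{2c-d}=bw$, $q^{2c-1}=abw^2/q$, and shifting $s$ by one, $E_{c-1}(d-1)=S[1-w]$. Now
$$(1-aw)(1-bw)-(1-abw^2/q)(1-w)=w\big[1-a-b+abw+abw/q-abw^2/q\big]=w\big[(1-a)(1-b)-ab(1-w)(1-w/q)\big].$$
We have
$$S[w(1-a)(1-b)]=\sum\frac{q^{2kl+s}}{(q^2;q^2)_{k-1}(q^2;q^2)_{l-1}(q)_s},\qquad S[wab(1-w)(1-w/q)]=\sum\frac{q^{2kl+s+2k+2l}}{(q^2;q^2)_k(q^2;q^2)_l(q)_{s-2}}.$$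
The substitution $(k,l,s)\to(k-1,l-1,s+2)$ preserves the constraints and turns the second sum into the first, because $2(k-1)(l-1)+(s+2)+2(k-1)+2(l-1)=2kl+s$. So they are equal and the claim holds.

As $(q)_{2c}=(q;q^2)_c(q^2;q^2)_c$, the left side of (6) is $(q;q^2)_c/((q)_d(q)_{2c-d})$. It satisfies the same recursion, since multiplying by $(1-q^d)(1-q^{2c-d})$ gives $(1-q^{2c-1})(q;q^2)_{c-1}/((q)_{d-1}(q)_{2c-d-1})$. For $d=0$ and $d=2c$ there is one stratum and both sides are $1/(q^2;q^2)_c$. Induct on $c$. $\square$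

**Step 7.2 (the homology of $C^0_d$ is even, and we know its size).** By Proposition 7.1, $F_k/F_{k+1}\cong e_kS_k$ as $Q$- and $R$-modules. Since $Q$ acts on $P_s$ only, its homology is $e_k\,\mathbb F[h_1,h_2]\otimes H_s(N)$, in even degrees. $Q$ has odd degree, so by downward induction on $k$ the connecting maps vanish and
$$0\to H(F_{k+1})\to H(F_k)\to H(e_kS_k)\to0$$
is exact. Hence $H(C^0_d)$ is even and
$$PS(H(C^0_d))=\Pi_N^{0,(c)}(d),\qquad\Pi^{0,(c)}_{N'}(d):=\sum_{2k+s=d,\ k+l+s=c}\frac{v^{kl}}{(v)_k(v)_l}\,PS(H_s(N')).\tag{7}$$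

**Step 7.3 (homology is still detected on strata).** The map $((\theta_k)_*)_k:H(C)\to\bigoplus_k\mathbb F[h_1,h_2]\otimes H_s(N)$ is injective. Indeed, let $\xi\in H(F_k)$ be killed by $(\theta_k)_*$. The map $H(e_kS_k)\to H(S_k)$ is the inclusion of $e_k\mathbb F[h_1,h_2]\otimes H_s(N)$, which is injective. So the image of $\xi$ in $H(e_kS_k)$ is $0$ and $\xi\in H(F_{k+1})$. Start with $F_k=C$ and iterate.

## 8. Adding $\operatorname{Tor}$ over the strata: $9$ instead of $7$ for $\operatorname{Gr}_2(\mathbb R^6)$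

We have short exact sequences of $R$-modules that build $H(C)$ from the explicit modules $\mathbb F[h_1,h_2]\otimes H_s(N)$. The obvious way to finish is to bound $\dim\operatorname{Tor}^R_*(H(C),\mathbb F)$ by the sum of the dimensions for the strata. Let us test it for $n=1$ ($N=2$), $c=3$, $d=2$; the target is $p_{2,6}=[t^2](1+t)^4(1+t^2)=7$.

The strata are $(k,l,s)=(1,2,0)$ and $(0,1,2)$. The first is $\mathbb F[h_1,h_2]$ with $h=h_1h_2$, free of rank $3$ over $R$, and contributes $3$. The second is $M=\mathbb F[\tau']\otimes H_2(2)=S/(e_1^2,e_1e_2)$, $S=\mathbb F[\tau',e_1,e_2]$, with $h=(y+\tau')(y^2+e_1y+e_2)$. As $S$ is free over $R$, $\operatorname{Tor}^R(M,\mathbb F)=\operatorname{Tor}^S(M,S\otimes_R\mathbb F)$, and $S\otimes_R\mathbb F=\mathbb F[\tau]/\tau^3=:\bar S$ with $\tau'=e_1=\tau$, $e_2=\tau^2$. The $S$-resolution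
$$0\to S\xrightarrow{(e_2,e_1)}S^2\xrightarrow{(e_1^2,\,e_1e_2)}S\to M\to 0$$
becomes $\bar S\xrightarrow{(\tau^2,\tau)}\bar S^2\xrightarrow{(\tau^2,0)}\bar S$, whose maps have ranks $2$ and $1$. The homology has dimension $12-2\cdot3=6$. The sum is $3+6=9>7$.

So this bound is too weak. Passing to separate strata forgets how they are glued, and the loss sits in the connecting maps of $\operatorname{Tor}$. The way past this is to keep all strata together. Section 5 suggests what to do. By Step 7.3, $H(C)$ is a subring of the sum over all strata; we describe it by generators, namely squares $w_i^2$ over $R$, let the same generators act on strata with $H_s(N)$ replaced by $H_s(N')$, and lower $N'$ by one at a time. Before that, the preceding results are needed for odd $m$.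

## 9. Stratifying $C$ for odd $m$

Let $\rho=1$, $m=2c+1$, $1\le d\le2c$, so $f_1f_2=xh(x^2)$. The extra root $0$ belongs to $f_1$ or to $f_2$.

*Example.* For $c=d=1$, $C^1_1=\mathbb F[w,\sigma_2]/(w(w^2+\sigma_2))$. The component $w=0$ is $f_1=x$; on the component $w^2=\sigma_2$, $f_1=x+w$ and $f_2=x(x+w)$.

**Step 9.1 (cutting $C_d^1$ into two even cases).** We have $C_d^1/(w_d)=C^0_{d-1}$ via $f_1=xf_1^-$ (quotient map $\alpha$) and $C_d^1/(\bar w_{m-d})=C^0_d$ via $f_2=xf_2^-$ (quotient map $\beta$). Both maps are $R$-linear, and they commute with $Q$ since $\mathcal Q(x\varphi)=x\mathcal Q(\varphi)$. In $C_d^1$, $w_d\bar w_{m-d}=\sigma_m=0$. In $C^0_d$, $w_d\bar w_{2c-d}=\sigma_{2c}$ is a nonzerodivisor because $C^0_d$ is $R$-free, hence so is $w_d$. If $\beta(w_du)=0$, then $\beta(u)=0$, so $u\in(\bar w_{m-d})$ and $w_du=0$. Thus $\beta:w_dC^1_d\cong w_dC^0_d$, and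
$$0\to w_dC^0_d\to C^1_d\xrightarrow{\ \alpha\ }C^0_{d-1}\to0$$
is exact, compatibly with $Q$ and $R$.

**Step 9.2 (the homology of $w_dC_d^0$).** The submodules $w_dF_k\subset w_dC^0_d$ are $Q$-stable, because $Qw_d=w_d\sum t_i^{2N-1}$ ($t_i$ the roots of $f_1$) and $F_k$ is a $Q$-stable ideal. Since $\theta_k(w_d)=h_1(0)a(0)\ne0$ and $S_k$ is a domain, $\theta_k$ induces
$$w_dF_k/w_dF_{k+1}\cong h_1(0)e_k\,\mathbb F[h_1,h_2]\otimes a(0)P_s .$$
By Step 6.4 its homology is $h_1(0)e_k\,\mathbb F[h_1,h_2]\otimes H_s^+(N)$, which is even. So all modules in sight have even homology, and all connecting maps vanish.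

**Step 9.3 (size and detection).** Use strata $(k,l,s,\varepsilon)$, $\varepsilon\in\{0,1\}$, with $2k+s+\varepsilon=d$, $k+l+s=c$, and maps $\theta_{k,1}=\theta_k\alpha$, $\theta_{k,0}=\theta_k\beta$, i.e. $f_1\mapsto x^\varepsilon h_1(x^2)a$ and $f_2\mapsto x^{1-\varepsilon}h_2(x^2)a$. As $h_1(0)$ has degree $2k$, $H(C^1_d)$ is even with $PS(H(C_d^1))=\Pi_N^{1,(c)}(d)$, where for $N'\ge1$
$$\Pi^{1,(c)}_{N'}(d):=\sum_{\varepsilon=1}\frac{v^{kl}}{(v)_k(v)_l}[t^s]\mathsf H_{N'}+\sum_{\varepsilon=0}\frac{v^{kl+k}}{(v)_k(v)_l}[t^s]\mathsf H^+_{N'}.\tag{8}$$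
Also $H(C^1_d)$ injects into $\bigoplus_{k,\varepsilon}\mathbb F[h_1,h_2]\otimes H_s(N)$. For if $\xi$ is killed by all $(\theta_{k,\varepsilon})_*$, then $\alpha_*\xi=0$ by Step 7.3, so $\xi\in H(w_dC_d^0)$. One then descends through the $H(w_dF_k)$ as in Step 7.3, because multiplication by $h_1(0)e_k$ from $\mathbb F[h_1,h_2]\otimes H_s^+(N)$ to $\mathbb F[h_1,h_2]\otimes H_s(N)$ is injective.

For $\rho=0$ we also write strata as $(k,l,s,\varepsilon)$, with $\varepsilon=0$ only.

## 10. The algebras $\mathcal B_{N'}$ and an exact sequence lowering $N'$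

Fix $\rho$. For $c,d\ge0$ let $\mathbb B=\mathbb B^{(c)}_d=R^{(c)}[c_1,\dots,c_d]$ with $\deg c_i=2i$, and $\mathsf n(Y)=Y^d+c_1Y^{d-1}+\dots+c_d$. For each stratum of $(c,d)$ map
$$\mathbb B\to\mathbb F[h_1,h_2]\otimes\Lambda_s,\qquad h\mapsto h_1h_2N_a,\quad \mathsf n\mapsto Y^\varepsilon h_1^2N_a .$$

**Definition.** For $N'\ge0$ let $\mathcal B^{(c)}_{N'}(d)$ be the image of $\mathbb B^{(c)}_d$ in $\bigoplus_{\text{strata}}\mathbb F[h_1,h_2]\otimes H_s(N')$.

Let $\Pi^{\rho,(c)}_{N'}(d)$ be given by (7), (8) for all $c,d$. Set $\mathcal B=0$ and $\Pi=0$ if there are no strata. This is so if $c<0$, $d<0$ or $d>2c+\rho$, as $2c+\rho-d=2l+s+\rho-\varepsilon\ge0$ on strata.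

For $N'=N$ and $1\le d\le m-1$, let $c_i\mapsto w_i^2$, i.e. $\mathsf n(x^2)=f_1(x)^2$. This maps $\mathbb B$ to $Q$-cycles of $C^\rho_d$. The map $\theta_{k,\varepsilon}$ sends $f_1^2$ to $x^{2\varepsilon}h_1(x^2)^2N_a(x^2)$, so composing with the injection of Step 7.3 or 9.3 gives the map above. Hence
$$\mathcal B_N^{(c)}(d)\subset H(C_d^\rho).\tag{9}$$
For $\rho=0$, $d=1$ there is one stratum, $(0,c-1,1)$, and $\mathcal B_{N'}^{(c)}(1)$ is the module $\mathcal B_{N'}$ of Section 5.

**Proposition 10.1.** Let $N'\ge1+\rho$. There is an exact sequence of $R^{(c)}$-modules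
$$0\to\mathcal B_{N'-1}^{(c-1)}(d-1)\to\mathcal B_{N'}^{(c)}(d)\to\mathcal B_{N'-1}^{(c)}(d)\to0,\tag{10}$$
the first map raising degree by $2N'-2$, where $R^{(c)}$ acts on the first term via $R^{(c)}\to R^{(c)}/(\sigma_{2c})=R^{(c-1)}$ (for $c=0$ the first term is $0$).

*Proof.* **Step (a): the kernel.** The right map exists and is onto by Step 6.1. Its kernel $\mathcal K$ consists of the elements of $\mathcal B^{(c)}_{N'}(d)$ with components in $\mathbb F[h_1,h_2]\otimes L_s$, where $L_s=\ker(H_s(N')\to H_s(N'-1))$; note $L_0=0$. Strata of $(c,d)$ with $s\ge1$ correspond bijectively to strata of $(c-1,d-1)$, with the same $k,l,\varepsilon$ and $s-1$ in place of $s$. If there are none, $\mathcal K$ and the first term of (10) are both $0$. Otherwise $c,d\ge1$.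

**Step (b): split off one variable, to embed $L_s$ in $H_{s-1}(N'-1)$.** For $s\ge1$ the ring map $\Lambda_s\to\mathbb F[u]\otimes\Lambda_{s-1}$, $y_s\mapsto u$, sends $g$ to the element whose coefficient at $u^jy^{e'}$ is $g_{(e',j)}$. If $e'$ is $(N'-1)$-admissible and $j\le N'-1$, then $(e',j)$ is $N'$-admissible. So it induces a ring map
$$\Psi:H_s(N')\to\mathbb F[u]/u^{N'}\otimes H_{s-1}(N'-1).$$
For $g\in L_s$ and $j<N'-1$ the coefficient of $u^j$ vanishes, as then $(e',j)$ is even $(N'-1)$-admissible. Hence $\Psi(g)=u^{N'-1}\lambda(g)$ with $\lambda(g)_{e'}=g_{(e',N'-1)}$. The map $\lambda$ is injective on $L_s$. Indeed, an $e$ that is $N'$- but not $(N'-1)$-admissible contains $N'-1$ an odd number of times, so it is a permutation of $(e',N'-1)$ with $e'$ $(N'-1)$-admissible; thus $\lambda(g)=0$ forces all coefficients that matter to vanish. Since $\Psi$ is a ring map, $\lambda(\mathsf rg)=\Psi(\mathsf r)|_{u=0}\,\lambda(g)$ for $\mathsf r\in\Lambda_s$. Extend $\Psi,\lambda$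 linearly over $\mathbb F[h_1,h_2]$.

**Step (c): $\lambda$ maps $\mathcal K$ into $\mathcal B^{(c-1)}_{N'-1}(d-1)$, $R^{(c)}$-linearly.** Under $\Psi$, $N_a\mapsto(Y+u)N_{a^-}$. So on every stratum with $s\ge1$, $\Psi$ is covered by one and the same map
$$\Theta:\mathbb B_d^{(c)}\to\mathbb F[u]\otimes\mathbb B_{d-1}^{(c-1)},\qquad h\mapsto(Y+u)h^-,\quad\mathsf n\mapsto(Y+u)\mathsf n^- .$$
If $\xi\in\mathcal K$ is the image of $V\in\mathbb B_d^{(c)}$, then $\lambda(\xi)$ is the image of the $u^{N'-1}$-coefficient of $\Theta(V)$. So $\lambda$ maps $\mathcal K$ injectively into $\mathcal B_{N'-1}^{(c-1)}(d-1)$, lowering degree by $2N'-2$. It is linear for the action through $u=0$, $h\mapsto Yh^-$, that is $\sigma_{2i}\mapsto\sigma_{2i}^-$ for $i<c$ and $\sigma_{2c}\mapsto0$.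

**Step (d): surjectivity.** $\lambda(\mathcal K)$ is an $R^{(c)}$-submodule and $R^{(c)}\to R^{(c-1)}$ is onto. So it suffices to hit the image of each symmetric polynomial $g(\eta_1,\dots,\eta_{d-1})$ in the roots of $\mathsf n^-$. In the roots of $\mathsf n$ put
$$V=\sum_{i=1}^d\eta_i^{N'-1}g(\eta_1,\dots,\widehat{\eta_i},\dots,\eta_d)\in\mathbb F[c_1,\dots,c_d].$$
On a stratum, the roots of $\mathsf n$ are $0$ (if $\varepsilon=1$), each root $\tau_j$ of $h_1$ twice, and $y_1,\dots,y_s$. The two terms of a double root $\tau_j,\tau_j$ cancel. The term of the root $0$ is zero, because then $\rho=1$ and $N'\ge2$; this is where the hypothesis $N'\ge1+\rho$ is used. So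
$$V\mapsto\sum_{i\le s}y_i^{N'-1}G(y_1,\dots,\widehat{y_i},\dots,y_s),$$
where $G$ is the image of $g$ in the corresponding stratum of $(c-1,d-1)$ (and $V\mapsto0$ for $s=0$). The coefficient at $y^e$ is $\sum_{i:\,e_i=N'-1}G_{e\setminus e_i}$, a sum of equal terms. If $N'-1$ occurs an even number of times in $e$, in particular if $e$ is $(N'-1)$-admissible, it is $0$. So the image of $V$ lies in $\mathcal K$. If $e=(e',N'-1)$ with $e'$ $(N'-1)$-admissible, the number of terms is odd and the coefficient is $G_{e'}$. Hence $\lambda(V)=G$ on all strata at once. $\square$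

**Step 10.2 (the numbers $\Pi$ obey the same recursion).** By (5) and the correspondence of strata, for $N'\ge1+\rho$,
$$\Pi^{\rho,(c)}_{N'}(d)=\Pi^{\rho,(c)}_{N'-1}(d)+v^{N'-1}\,\Pi^{\rho,(c-1)}_{N'-1}(d-1).\tag{11}$$
(For $\rho=1$, $\mathsf H^+_{N'}=(1-t)\mathsf H_{N'}$ satisfies (5) as well, and only indices $\ge1$ occur.) By (10), the series $PS(\mathcal B)$ satisfies the same recursion. So everything hinges on the bottom value $N'=\rho$.

## 11. The bottom of the recursion: $N'=\rho$

**Proposition 11.1.** Let $0\le d\le2c+\rho$ and $D=\lfloor d/2\rfloor$. Then $\mathcal B_\rho^{(c)}(d)$ is a free $R$-module with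
$$PS=\binom cD_{v^2}\Big/(v)_c=\Pi^{\rho,(c)}_\rho(d),$$
hence of rank $\binom cD$; except that for $\rho=0$, $d$ odd, both $\mathcal B_0^{(c)}(d)$ and $\Pi_0^{0,(c)}(d)$ are $0$.

*Proof.* **Step (a): the rings $H_s(0)$ and $H_s(1)$.** For $g\in\Lambda_{2e}$ consider $g(\pi_1,\pi_1,\dots,\pi_e,\pi_e)$. Cancelling terms swapped within a pair, its coefficient at $\pi_1^{b_1}\cdots\pi_e^{b_e}$ is $g_{(j_1,j_1,\dots,j_e,j_e)}$ if all $b_i=2j_i$, and $0$ otherwise. In length $2e$ the notions of $0$- and $1$-admissibility agree, as the total length is even, and the admissible sequences are the permutations of $(j_1,j_1,\dots,j_e,j_e)$. So $H_{2e}(0)=H_{2e}(1)$ embeds as a ring in $\mathbb F[\pi]^{\mathfrak S_e}$, with $N_a\mapsto p(Y)^2$, $p=\prod(Y+\pi_i)$. A $1$-admissible sequence of length $2e+1$ contains $0$ an odd number of times. So likewise $H_{2e+1}(1)$ embeds in $\mathbb F[\pi]^{\mathfrak S_e}$ via $y=(0,\pi_1,\pi_1,\dots,\pi_e,\pi_e)$, with $N_a\mapsto Yp^2$. Finally $H_{2e+1}(0)=0$.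 This settles $\rho=0$, $d$ odd, where all $s$ are odd.

**Step (b): all strata factor through one ring.** In the other cases let $G=\mathbb F[g,g']$, adjoining the coefficients of universal monic polynomials in $Y$ of degrees $D$ and $c-D$. Let $\delta=d-2D$, and define $\mathbb B\to G$ by $h\mapsto gg'$, $\mathsf n\mapsto Y^\delta g^2$. Every stratum map factors through $G$:

* if $\varepsilon\equiv d$ mod $2$, then $s=2e$ and $k+e=D$: take $g=h_1p$, $g'=h_2p$;
* if $\rho=1$, $d$ odd, $\varepsilon=0$, then $s=2e+1$ and $k+e=D$: take $g=h_1p$, $g'=Yh_2p$;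
* if $\rho=1$, $d$ even, $\varepsilon=1$, then $s=2e+1$ and $k+e+1=D$: take $g=Yh_1p$, $g'=h_2p$.

The degrees fit because $l=c-k-s$. In the first case $gg'=h_1h_2p^2$ and $Y^\delta g^2=Y^\varepsilon h_1^2p^2$, where $N_a=p^2$. In the second, $gg'=h_1h_2\cdot Yp^2$ and $Yg^2=h_1^2\cdot Yp^2$, where $N_a=Yp^2$. In the third, $gg'=h_1h_2\cdot Yp^2$ and $g^2=Y\cdot h_1^2\cdot Yp^2$. So in each case $gg'=h_1h_2N_a$ and $Y^\delta g^2=Y^\varepsilon h_1^2N_a$.

The stratum $s=0$, $\varepsilon=\delta$, $k=D$, $l=c-D$ gives an isomorphism $G\cong\mathbb F[h_1,h_2]$. So the kernel of $\mathbb B\to\mathcal B_\rho$ is that of $\mathbb B\to G$, and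
$$\mathcal B^{(c)}_\rho(d)\cong R[g_1^2,\dots,g_D^2]\subset G,$$
where $g_i$ are the coefficients of $g$ and $R\subset G$ via $h=gg'$.

**Step (c): $R[g_1^2,\dots,g_D^2]$ is free over $R$.** $G$ is free over $R$ (symmetric polynomials for $\mathfrak S_D\times\mathfrak S_{c-D}$ over those for $\mathfrak S_c$), with fibre of Poincaré series $\binom cD_v$. It is generated as an $R$-algebra by the $g_i$, since $g'=h/g$ is found by polynomial division. So it has an $R$-basis $(b_\lambda)$ of monomials in the $g_i$: choose monomials giving a basis of $G\otimes_R\mathbb F$. Then $\sum_\lambda PS(b_\lambda)=\binom cD_v$.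

The $b_\lambda^2$ span $R[g_i^2]$: for a monomial $u$ in the $g_i$, $u=\sum r_\lambda b_\lambda$ implies $u^2=\sum r_\lambda^2b_\lambda^2$. They are independent. The extension $\operatorname{Frac}G/\operatorname{Frac}R$ is separable of degree $\binom cD$, because it lies in the $\mathfrak S_c$-Galois extension $\mathbb F(z_1,\dots,z_c)$ of $\operatorname{Frac}R$. So the square matrix of conjugates of the $b_\lambda$ is invertible, and the matrix of conjugates of the $b_\lambda^2$ has determinant the square of its determinant. Thus $\mathcal B_\rho^{(c)}(d)$ is free with $PS=\binom cD_{v^2}/(v)_c$.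

**Step (d): a second $q$-identity.** Let
$$\Phi_c(D)=\sum_{k+e=D,\ l=c-k-2e}\frac{v^{kl}}{(v)_k(v)_l(v^2)_e}\qquad(\Phi_{-1}=0),$$
and let $S[\cdot]$ denote insertion into this sum. Let $D\ge1$.

(A) $S[1-v^{k+2e}]=\Phi_{c-1}(D-1)$. Write $1-v^{k+2e}=(1-v^k)+v^k(1-v^{2e})$ and reindex $k\to k+1$ in the first part, $e\to e+1$ in the second. With $l=(c-1)-k-2e$ and sums over $k+e=D-1$, the two parts are
$$\sum\frac{v^{kl}\,v^l}{(v)_k(v)_l(v^2)_e}\qquad\text{and}\qquad\sum\frac{v^{k+k(l-1)}}{(v)_k(v)_{l-1}(v^2)_e}=\sum\frac{v^{kl}(1-v^l)}{(v)_k(v)_l(v^2)_e},$$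
with sum $\Phi_{c-1}(D-1)$.

(A′) $S[v^{-l}(1-v^k)]=\Phi_{c-1}(D-1)$, by reindexing $k\to k+1$.

Since $2D=k+(k+2e)$ and $k+2e=c-l$, for $c,D\ge1$
$$(1-v^{2D})\Phi_c(D)=S[1-v^{k+2e}]+v^cS[v^{-l}(1-v^k)]=(1+v^c)\Phi_{c-1}(D-1).$$
Also $\Phi_c(0)=1/(v)_c$, and $\Phi_0(D)=0$ for $D\ge1$. The series $\binom cD_{v^2}/(v)_c$ satisfies the same relations, because $(1-v^{2D})\binom cD_{v^2}=(1-v^{2c})\binom{c-1}{D-1}_{v^2}$ and $(1-v^{2c})/(1-v^c)=1+v^c$. So $\Phi_c(D)=\binom cD_{v^2}/(v)_c$.

**Step (e): $\Pi_\rho^{\rho,(c)}(d)=\Phi_c(D)$.** Recall $\prod_{j\ge0}(1-t^2v^{2j})^{-1}=\sum_et^{2e}/(v^2)_e$.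

* $\rho=0$, $d=2D$: $PS(H_{2e}(0))=1/(v^2)_e$, and (7) with $s=2e$ is $\Phi_c(D)$.
* $\rho=1$: $\mathsf H_1=(1+t)\prod_{j\ge0}(1-t^2v^{2j})^{-1}$ and $\mathsf H_1^+=\prod_{j\ge1}(1-t^2v^{2j})^{-1}$, so $[t^{2e}]\mathsf H_1^+=v^{2e}/(v^2)_e$ and odd coefficients of $\mathsf H_1^+$ vanish.
  * If $d=2D+1$, the $\varepsilon=1$ terms ($s=2e$) of (8) give $\Phi_c(D)$, and the $\varepsilon=0$ terms ($s$ odd) give $0$.
  * If $d=2D$, the $\varepsilon=1$ terms have $s=2e-1$, $k+e=D$, $l=c-k-2e+1$, $[t^s]\mathsf H_1=1/(v^2)_{e-1}$, and give $\Phi_{c-1}(D-1)$ after $e\to e+1$. The $\varepsilon=0$ terms ($s=2e$) give $S[v^{k+2e}]$. By (A) the sum is $S[1]=\Phi_c(D)$. For $D=0$ there are no $\varepsilon=1$ terms, and $S[v^0]=\Phi_c(0)$. $\square$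

**Corollary 11.2.** $PS(\mathcal B^{(c)}_{N'}(d))=\Pi_{N'}^{\rho,(c)}(d)$ for all $N'\ge\rho$ and all $c,d$. For $N=2^n$ and $1\le d\le m-1$,
$$H(C_d^\rho)=\mathcal B_N^{(c)}(d)\quad\text{as }R\text{-modules}.\tag{12}$$

*Proof.* The first claim follows by induction on $N'$, for all $c,d$ simultaneously, from Proposition 11.1, (10) and (11). For the second, (9) is an inclusion of graded vector spaces, finite-dimensional in each degree, with equal Poincaré series by (7), (8). $\square$

So the $Q$-homology of $C$ is even and generated over $R$ by the $w_i^2$. For the $U(c)$-Borel construction of Section 4 (with $1\le d\le 2c+\rho-1$) this means that $E_{2^{n+1}}$ of its AHSS is in even total degree, so there are no later differentials there either; this is not used below.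

## 12. From the exact sequence to $p_{d,m}$

**Step 12.1 (a recursion for total $\operatorname{Tor}$).** Let $\mathcal T_{N'}^{(c)}(t)=\sum_dt^d\dim\operatorname{Tor}_*^{R^{(c)}}(\mathcal B_{N'}^{(c)}(d),\mathbb F)$. If $M$ is an $R^{(c-1)}$-module on which $\sigma_{2c}$ acts by $0$, the Koszul complex shows that $\operatorname{Tor}^{R^{(c)}}(M,\mathbb F)$ is two copies of $\operatorname{Tor}^{R^{(c-1)}}(M,\mathbb F)$. So the long exact sequence of (10) gives, for $N'\ge1+\rho$,
$$\mathcal T_{N'}^{(c)}\le\mathcal T_{N'-1}^{(c)}+2t\,\mathcal T_{N'-1}^{(c-1)}.\tag{13}$$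
By Proposition 11.1 the bottom modules are free, so only ranks count: $\mathcal T_0^{(c)}=\sum_D\binom cDt^{2D}=(1+t^2)^c$ for $\rho=0$, and $\mathcal T_1^{(c)}=\sum_d\binom c{\lfloor d/2\rfloor}t^d=(1+t)(1+t^2)^c$ for $\rho=1$.

**Step 12.2 (solving it).** Since $(1+t^2)+2t=(1+t)^2$, induction on $N'$ gives
$$\rho=0,\ c\ge N':\quad\mathcal T_{N'}^{(c)}\le(1+t)^{2N'}(1+t^2)^{c-N'};\qquad\rho=1,\ N'\ge1,\ c\ge N'-1:\quad\mathcal T_{N'}^{(c)}\le(1+t)^{2N'-1}(1+t^2)^{c+1-N'}.$$
For instance, for $\rho=0$ the right side of (13) is at most $(1+t)^{2N'-2}(1+t^2)^{c-N'}\big[(1+t^2)+2t\big]$, and the case $\rho=1$ is the same. In each step the hypothesis for $(N',c)$ implies it for $(N'-1,c)$ and $(N'-1,c-1)$. For $\operatorname{Gr}_2(\mathbb R^6)$ and $n=1$ the bound is now $7$.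

**Step 12.3 (proof of part 2, and of $E_{2^{n+1}}=E_\infty$).** Let $m=2c+\rho\ge2N-1$ and take $N'=N$. If $\rho=0$, then $c\ge N$, $r=2N$ and $(m-r)/2=c-N$. If $\rho=1$, then $c\ge N-1$, $r=2N-1$ and $(m-r)/2=c+1-N$. In both cases the bound of Step 12.2 is $(1+t)^r(1+t^2)^{(m-r)/2}$. With (4) and (12), $\dim H(H^*(\operatorname{Gr}_d(\mathbb R^m));Q_n)\le p_{d,m}$ for $1\le d\le m-1$. Together with Step 3.3,
$$p_{d,m}\ge\dim H(H^*(\operatorname{Gr}_d(\mathbb R^m));Q_n)=\operatorname{rank}_{K^*}E_{2^{n+1}}\ge\operatorname{rank}_{K^*}E_\infty=k_n(\operatorname{Gr}_d(\mathbb R^m))\ge p_{d,m}.$$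
All are equal. The ranks are finite, so no differential after $d_{2^{n+1}-1}$ is nonzero, and $E_{2^{n+1}}=E_\infty$ for $m\ge2N-1$. For $m\le2N$ this holds by Step 3.1. This proves part 2 and the first statement of part 3; part 1 is Step 3.1.

**Step 12.4 (collapse at $E_2$ if and only if $m\le2^{n+1}$).** For $m\le 2^{n+1}$ use Step 3.1. Let $m>2^{n+1}$, so $c'=(m-r)/2\ge1$. Expanding $(1+t)^{2c'}=((1+t^2)+2t)^{c'}$,
$$(1+t)^{2c'}-(1+t^2)^{c'}=\sum_{i\ge1}\binom{c'}i(2t)^i(1+t^2)^{c'-i}.$$
The coefficients are nonnegative. They are positive in all degrees $1,\dots,2c'-1$: the term $2c't(1+t^2)^{c'-1}$ covers the odd degrees, and $4\binom{c'}2t^2(1+t^2)^{c'-2}$ covers the even degrees $2,\dots,2c'-2$. Multiplying by $(1+t)^r$, the polynomial $(1+t)^m-(1+t)^r(1+t^2)^{c'}$ has positive coefficients in degrees $1,\dots,m-1$. Thus $p_{d,m}<\binom md$ for every $1\le d\le m-1$. By part 2, $k_n$ is smaller than the rank of $E_2$, and since there are no later differentials, $d_{2^{n+1}-1}\ne0$.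 This completes the proof of Theorem 1.1. $\blacksquare$
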